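\title{Minimum-turn tours of even regions need not be regular}

\begin{abstract}
Scale a connected region of the square grid by a factor of $2$. Every spanning tree of the original region then gives a Hamiltonian cycle of the scaled region, namely the closed path that goes around the tree; such tours are called regular. Peng and Rascoussier conjectured that every tour of the scaled region with the fewest turns is regular. We construct regions in which no minimum-turn tour is regular, with an arbitrarily large gap. We also show that the best regular tour has at most $\frac32 t-2$ turns, where $t$ is the minimum over all tours, that the factor $\frac32$ cannot be replaced by a constant below $\frac43$, and that a minimum-turn tour is regular exactly when it crosses no side between two $2\times2$ blocks exactly once.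
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{region} $R$ is a finite set of cells of the unit square grid that is connected through common sides. Its \emph{adjacency graph} $A(R)$ has the centers of the cells as vertices, two centers being joined by a straight edge when the cells share a side. A \emph{tour} of the region is a Hamiltonian cycle of its adjacency graph, and a \emph{turn} of a tour is a vertex at which the two edges of the tour are perpendicular. A \emph{minimum-turn tour} is a tour with the fewest turns among all tours of the region.

A region need not have a tour; since $A(R)$ is bipartite, a region with an odd number of cells has none. Doubling removes this obstacle. Let $2R$ be the region obtained from $R$ by cutting each cell $c$ into a $2\times2$ \emph{block} $B(c)$ of four smaller cells, which we call the \emph{quarters} NW, NE, SW, SE of $c$. A region of the form $P=2R$ is \emph{even}. The four quarters of a block form a $4$-cycle in $A(P)$, whose edges are the \emph{internal edges} of the block. If $c$ and $c'$ are neighbors in $R$, the common side of $B(c)$ and $B(c')$ is a \emph{block side}; exactly two edges of $A(P)$ \emph{cross} it.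

Let $G$ be a subgraph of $A(R)$ that contains all the vertices. Start from the union of the $4$-cycles of all blocks, and for each edge $cc'$ of $G$ do the following: delete the internal edge of $B(c)$ and the internal edge of $B(c')$ that are parallel and closest to the common block side, and add the two edges that cross it. Every quarter keeps degree $2$, so the result $F(G)$ is a \emph{$2$-factor} of $A(P)$, that is, a union of disjoint cycles that covers all vertices. When $G=T$ is a spanning tree, $F(T)$ is a single cycle (Lemma~\ref{lem:cycles}); it is the closed path that walks around $T$. A tour of $P$ is \emph{regular} if it equals $F(T)$ for some spanning tree $T$ of $A(R)$. The following conjecture is stated in~\cite{Beluhov}.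

\medskip
\noindent\textbf{Conjecture} (Peng and Rascoussier)\textbf{.} \emph{All minimum-turn tours of an even region are regular.}
\medskip

If it held, a minimization over Hamiltonian cycles of $A(P)$ would reduce to a minimization over spanning trees of $A(R)$, for which the number of turns is a sum of local terms (Lemma~\ref{lem:block}). Small cases point toward the conjecture. A regular tour crosses every block side twice or not at all, so it moves through the region as a pair of parallel strands that go straight together. A tour that crosses a block side once breaks this pairing, and in the simplest example it pays for that: for the $2\times 2$ square $R$, the four spanning trees are rotations of one another and give tours with $8$ turns, while the tour in Figure~\ref{fig:small} that crosses each block side once has $12$.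

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \s in {0,6}{
 \draw[gray!40,shift={(\s,0)}] (0,0) grid (4,4);
 \draw[gray,shift={(\s,0)}] (0,0) grid[step=2] (4,4);}
\draw[dashed] (1,1)--(1,3)--(3,3)--(3,1);
\draw[very thick] (0.5,0.5)--(0.5,3.5)--(3.5,3.5)--(3.5,0.5)--(2.5,0.5)--(2.5,2.5)--(1.5,2.5)--(1.5,0.5)--cycle;
\draw[very thick,shift={(6,0)}] (0.5,0.5)--(1.5,0.5)--(1.5,1.5)--(2.5,1.5)--(2.5,0.5)--(3.5,0.5)--(3.5,3.5)--(2.5,3.5)--(2.5,2.5)--(1.5,2.5)--(1.5,3.5)--(0.5,3.5)--cycle;
\end{tikzpicture}
\caption{Two tours of the $4\times4$ square, seen as four $2\times 2$ blocks. Left: a regular tour with $8$ turns, going around the dashed spanning tree. Right: a tour with $12$ turns that crosses each side between two blocks exactly once and is therefore not regular.}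
\label{fig:small}
\end{figure}

The conjecture is nevertheless false. For an even region $P$ let $\tau(P)$ be the least number of turns of a tour and $\tau_{\mathrm{reg}}(P)$ the least number of turns of a regular tour.

\begin{theorem}\label{thm:A}
For integers $a\ge1$ and $g\ge2$ put $q=g+2$ and $s=a(g+1)+1$. There is a region $R_{a,g}$ such that $P=2R_{a,g}$ has a non-regular tour with $16q+24s+4$ turns, while every regular tour of $P$ has at least $16q+16s+16ag+2$ turns. The second number minus the first is $8a(g-1)-10$. For $a=1$, $g=3$ the numbers are $204$ and $210$. Thus the conjecture fails, and the gap $\tau_{\mathrm{reg}}(P)-\tau(P)$ can be arbitrarily large.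
\end{theorem}

The failure is bounded in relative terms.

\begin{theorem}\label{thm:B}
Every even region $P$ satisfies $\tau_{\mathrm{reg}}(P)\le\frac32\,\tau(P)-2$. On the other hand, for every $\varepsilon>0$ there is an even region with $\tau_{\mathrm{reg}}(P)>(\frac43-\varepsilon)\,\tau(P)$.
\end{theorem}

We do not determine the optimal constant; it lies in $[\frac43,\frac32]$. The third result describes what remains true.

\begin{theorem}\label{thm:C}
A minimum-turn tour of an even region $2R$ is regular if and only if it crosses no block side exactly once. In particular, the conjecture holds whenever $A(R)$ is a tree.
\end{theorem}

We prove Theorem~\ref{thm:C} first, in Section~\ref{sec:once}, because it shows where a counterexample has to be sought. Section~\ref{sec:stair} presents the local configuration in which a single strand beats a pair of strands, Section~\ref{sec:walls} a lower bound valid for all regular tours, and Sections~\ref{sec:region} and~\ref{sec:count} combine the two into a proof of Theorem~\ref{thm:A}. Theorem~\ref{thm:B} is proved in Section~\ref{sec:ratio}.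

\section{Turns and cycles of $F(G)$}\label{sec:FG}

Throughout, $R$ is a region with $n$ cells of side $1$, the quarters have side $\frac12$, and $P=2R$. A \emph{lattice point} is a corner of a cell of the grid of $R$. A side of a cell of $R$ is \emph{interior} if both cells at it belong to $R$, and a \emph{boundary} side otherwise. The letter $G$ denotes a subgraph of $A(R)$ that contains all $n$ vertices. A side is \emph{crossed} by $G$ if it is the common side of two cells joined in $G$; boundary sides are never crossed. Let $h(c)$ and $v(c)$ be the numbers of horizontal and vertical edges of $G$ at the cell $c$, and let $\operatorname{cost}(G)$ be the total number of turns of the cycles of $F(G)$.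

\begin{lemma}\label{lem:block}
The quarter of $c$ at a given corner of $c$ is a turn of $F(G)$ if and only if the two sides of $c$ at that corner are both crossed or both uncrossed. Hence, with $h=h(c)$ and $v=v(c)$, the block $B(c)$ contains
\begin{equation}\label{eq:block}
(2-h)(2-v)+hv=4-2h-2v+2hv
\end{equation}
turns.
\end{lemma}

\begin{proof}
By symmetry consider the NE quarter. If the north side of $c$ is crossed, the quarter has the edge going north; if not, it has the internal edge going west. If the east side is crossed, it has the edge going east; if not, the internal edge going south. The pairs north--east and west--south are turns, the pairs north--south and west--east are not. A corner of $c$ is a choice of one of the two vertical sides, of which $h$ are crossed, and one of the two horizontal sides, of which $v$ are crossed; this gives~\eqref{eq:block}.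
\end{proof}

Thus a block has no turn when $G$ passes straight through $c$, two turns when $c$ is a dead end, a bend or a T-junction of $G$, and four turns when $c$ has degree $0$ or $4$. Raising $h$ by $1$ changes~\eqref{eq:block} by $2v-2$. Therefore
\begin{equation}\label{eq:change}
\text{adding a horizontal edge $cc'$ changes the cost by } (2v(c)-2)+(2v(c')-2),
\end{equation}
deleting it changes the cost by the negative of this amount, and the same holds for vertical edges with $h$ in place of $v$.

The \emph{cycle rank} of a graph with $n$ vertices, $m$ edges and $k$ components is $z=m-n+k$. Deleting an edge that lies on a cycle keeps $k$ and lowers $z$ by $1$, and $z=0$ exactly for forests. We also use the following form of the Jordan curve theorem: if $D$ is a simple closed polygon and a segment with ends off $D$ meets $D$ in a single point, where it crosses a straight piece of $D$, then the two ends lie in different components of the complement of $D$.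

\begin{lemma}\label{lem:cycles}
If $G$ has $k$ components and cycle rank $z$, then $F(G)$ consists of $k+z$ cycles. In particular, $F(G)$ is a tour if and only if $G$ is a spanning tree.
\end{lemma}

\begin{proof}
Adding an edge to $G$, or deleting one, removes two edges from $F(G)$ and reconnects their four ends by two other edges, each joining an end of the first removed edge to an end of the second. If the removed edges lie on different cycles, these cycles become two paths that are joined into one cycle, so the number of cycles drops by $1$.

Let $G$ be a forest, and build it edge by edge from the empty graph, for which there are $n$ cycles. Each cycle of the current $2$-factor stays within the blocks of one component of the current graph, and each new edge joins two components. So every step merges two cycles, and after $n-k$ steps there are $k$ cycles.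

Now let $z\ge1$, let $D$ be a cycle of $G$ and $cc'$ an edge of $D$. The drawing of $F(G)$ is disjoint from the drawing of $G$. Indeed, an internal edge of a block $B(d)$ can meet only the edge of $A(R)$ from $d$ through the nearest parallel side, and it is deleted when that edge is in $G$; an edge crossing a block side meets no edge of $A(R)$ at all. The two edges of $F(G)$ that cross the side between $c$ and $c'$ have midpoints joined by a segment of length $\frac12$ that meets $D$ only at the midpoint of $cc'$. They therefore lie in different components of the complement of $D$, hence on different cycles of $F(G)$. So $F(G-cc')$ has one cycle fewer than $F(G)$, and induction on $z$ completes the proof. Finally, $k+z=1$ means $k=1$ and $z=0$.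
\end{proof}

\section{Block sides crossed once}\label{sec:once}

A regular tour crosses every block side $0$ or $2$ times, which is one direction of Theorem~\ref{thm:C}. For the other direction, a tour with this property determines a graph $G$, and one has to see how the tour can differ from $F(G)$ inside the blocks.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $Q$ be a minimum-turn tour that crosses every block side $0$ or $2$ times, and let $G$ consist of the edges $cc'$ of $A(R)$ whose block side is crossed twice.

\emph{The possible blocks.} Fix a block. For a direction $\delta\in\{\mathrm N,\mathrm E,\mathrm S,\mathrm W\}$ let $\chi_\delta=1$ if the side $\delta$ is crossed and $x_\delta=1$ if the internal edge parallel and closest to that side is in $Q$; otherwise these numbers are $0$. Put $\sigma_\delta=x_\delta+\chi_\delta-1\in\{-1,0,1\}$. The quarter at the corner of two perpendicular sides $\delta,\delta'$ has degree $x_\delta+x_{\delta'}+\chi_\delta+\chi_{\delta'}=2$, that is, $\sigma_\delta+\sigma_{\delta'}=0$. Hence $\sigma_{\mathrm W}=\sigma_{\mathrm E}=-\sigma_{\mathrm N}=-\sigma_{\mathrm S}=:\sigma$. If $\sigma=0$, each internal edge is present exactly when the nearest parallel side is uncrossed, so the block is as in $F(G)$; we call it \emph{standard}, and \eqref{eq:block}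 counts its turns. If $\sigma=1$, then the west and east sides are crossed, the north and south sides are not, and the internal edges present are the west and the east one: two strands come in from the west and are joined to each other, and likewise from the east. All four quarters are turns. The case $\sigma=-1$ is this picture rotated by $90^\circ$.

\emph{All blocks standard.} Then $Q=F(G)$, and $G$ is a spanning tree by Lemma~\ref{lem:cycles}. So $Q$ is regular.

\emph{Some block not standard.} We show that this contradicts minimality. After a rotation, some block $B(c_0)$ has $\sigma=1$. The two strands leaving $B(c_0)$ to the west form a finger attached somewhere further west; the plan is to cut the finger off at its root and attach it to the east half of $B(c_0)$ instead.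

Let $c_1,c_2,\dots$ be the successive cells west of $c_0$. Call a block a \emph{corridor} if it is standard with $h=2$, $v=0$. The west side of $c_0$ is crossed, and so is the west side of every corridor; since $R$ is finite, there is a least $i\ge1$ such that $c_i\in R$, the east side of $c_i$ is crossed, and $B(c_i)$ is not a corridor. Then $Q$ contains the path $\Pi$ that starts at the NE quarter of $c_i$, runs east along the upper quarters of $c_{i-1},\dots,c_1$ to the NW quarter of $c_0$, steps down to the SW quarter of $c_0$, and returns along the lower quarters to the SE quarter of $c_i$.

We claim that $B(c_i)$ is standard with $v(c_i)\ge1$. If it is not standard, then $\sigma=1$, because its east side is crossed; its east internal edge then joins the two ends of $\Pi$. If it is standard with $v=0$, then $h=1$, since it is not a corridor; its north, west and south internal edges then join the two ends of $\Pi$. In both cases $Q$ contains a cycle that misses the east half of $B(c_0)$, which is impossible for a tour.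

Replace $\Pi$ by the edge joining the NE and SE quarters of $c_i$; this edge is not in $Q$, because $B(c_i)$ is standard with crossed east side. Replace the edge joining the NE and SE quarters of $c_0$, which is in $Q$ and not on $\Pi$, by the path that runs west from the NE quarter of $c_0$ along the upper quarters to the NW quarter of $c_{i-1}$, steps down, and returns along the lower quarters to the SE quarter of $c_0$. The inner vertices of the new path are those of $\Pi$, so the result is a tour. The block $B(c_i)$ is still standard, with $h$ smaller by $1$, so by~\eqref{eq:block} its number of turns changes by $2-2v(c_i)\le0$. The blocks $B(c_0),\dots,B(c_{i-1})$ had $4$ turns in total, all in $B(c_0)$. Now the NE and SE quarters of $c_0$ have an edge to the east and an edge to the west, and the only turns are the NW and SW quarters of $c_{i-1}$. No other block changes. The new tour has at least $2$ turns fewer than $Q$, a contradiction. This proves the equivalence.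

\emph{Trees.} For any tour, a block with $m$ internal edges of the tour is left by $8-2m$ edges of the tour, an even number. Each side is crossed $0$, $1$ or $2$ times, so the number of sides of the block that are crossed once is even. Thus the edges of $A(R)$ whose block side is crossed once form a subgraph $O$ with all degrees even. A finite forest with an edge has a vertex of degree $1$; so if $A(R)$ is a tree, $O$ has no edges, and the equivalence applies to every minimum-turn tour.
\end{proof}

\begin{remark}
Minimality cannot be dropped. Let $R$ be the rectangle with three columns and two rows and $G$ its outer $6$-cycle, so that $F(G)$ has two cycles, one inside and one outside $G$. In the lower middle block replace the north and south internal edges, which lie on these two different cycles, by the west and east ones. The result is a tour that crosses every block side $0$ or $2$ times and has a non-standard block. It has $4\cdot2+0+4=12$ turns, whereas deleting a vertical edge of $G$ gives a spanning tree of cost $8$.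
\end{remark}

The proof shows more: for a non-regular minimum-turn tour the graph $O$ has an edge and has even degrees, so it is not a forest. A counterexample therefore needs a cycle of cells along which the tour crosses each block side once.

\section{Three turns against four on a staircase}\label{sec:stair}

A \emph{strip} is a straight row or column of consecutive cells with one end chosen as its \emph{base cell}; the other end is its \emph{tip}. A natural way to tour a region cut into strips is to run out along each strip and back, which costs $2$ turns at the tip, and to pass from strip to strip through the base cells. We compare two ways of passing: by a pair of strands, as in a regular tour, and by a single strand.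

\emph{A flat base.} Let vertical strips stand side by side, with base cells in one row. A tree that contains the strips and this row has a T-junction at each base cell, so the regular tour has $2+2=4$ turns per strip. A single strand enters the SW quarter of a base cell from the west, turns north, returns to the SE quarter and turns east: again $4$ turns per strip. Nothing is gained.

\emph{A staircase.} Name cells by integer coordinates and let $\alpha_j=(j,-j)$ and $\beta_j=(j,-j-1)$. In the sequence $\alpha_0,\beta_0,\alpha_1,\beta_1,\dots$ the cell $\beta_j$ lies south of $\alpha_j$ and $\alpha_{j+1}$ lies east of $\beta_j$. Let $\alpha_j$ be the base of a strip going north and $\beta_j$ the base of a strip going west, each with at least two cells. A tree that contains the strips and the staircase has edges west, south, north at $\alpha_j$ and north, east, west at $\beta_j$; these are T-junctions, so the regular tour still has $4$ turns per strip. The single strand enters the SW quarter of $\alpha_j$ from the west and turns north. It turns twice at the tip, comes down to the SE quarter of $\alpha_j$ and \emph{continues straight} into the NE quarter of $\beta_j$. There it turns west, turns twice at the tip, comes back to the SE quarter of $\beta_j$ and \emph{continues straight} into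 the SW quarter of $\alpha_{j+1}$. This is $3$ turns per strip; see the staircase in Figure~\ref{fig:region}.

The ratio $4:3$ is the source of the constant $\frac43$ in Theorem~\ref{thm:B}. Two things are missing for a counterexample. The single strand must return to its start, so four staircases have to be closed into a ring. And a regular tour is free to ignore our strips: we need a bound, valid for every spanning tree, that charges $4$ turns to most strips. The next section gives such a bound.

\section{Walls, runs and a lower bound for regular tours}\label{sec:walls}

Fix a spanning tree $T$ of $A(R)$. By Lemma~\ref{lem:block} the turns of $F(T)$ correspond to pairs (cell, corner of the cell) whose two sides are both uncrossed, called \emph{empty} pairs, or both crossed, called \emph{full} pairs. Let $C$ and $C'$ be their numbers. A cell contributes $(2-h)(2-v)-hv=4-2\deg_T c$ to $C-C'$, so $C-C'=4n-4(n-1)=4$ and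
\begin{equation}\label{eq:2C}
\operatorname{cost}(T)=C+C'=2C-4 .
\end{equation}
It therefore suffices to look at uncrossed sides: the boundary of $R$, which is given, and the uncrossed interior sides, which depend on $T$.

A \emph{wall} is an interior side not crossed by $T$. A lattice point is \emph{interior} if all four cells around it are in $R$, and a \emph{convex corner} if exactly one is. If no wall ended at an interior lattice point, the four cells around it would form a $4$-cycle in $T$. Hence
\begin{equation}\label{eq:wall}
\text{every interior lattice point is an endpoint of at least one wall.}
\end{equation}
Two collinear walls that share an interior lattice point are \emph{linked} there. The maximal chains of linked walls are straight segments, called \emph{runs}. By definition,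
\begin{equation}\label{eq:inside}
\text{every lattice point of a run other than its two ends is interior.}
\end{equation}
An empty pair arises where two uncrossed sides meet at a right angle, so a long run is as cheap as a short one; what costs turns is the number of runs, since they must be attached to one another and to the boundary.

For each interior lattice point, the open unit square spanned by the four cell centers around it is a face of the plane graph $A(R)$. All other faces are \emph{special}; the unbounded face is one of them. Let $\kappa$, $r$ and $\varphi$ be the numbers of convex corners, runs and special faces.

\begin{proposition}\label{prop:lower}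
We have $C\ge\kappa+r+\varphi-1$. Hence $F(T)$ has at least $2(\kappa+r+\varphi)-6$ turns.
\end{proposition}

\begin{proof}
Let $I$ be the number of interior lattice points, $W$ the number of walls and $L$ the number of links. Let $m_1$ be the number of pairs (wall, endpoint of the wall that is not interior), and $m_2$ the number of interior lattice points at which both a horizontal and a vertical wall end.

\emph{Step 1: $r+\varphi-1=m_1+m_2$.} Walls correspond to edges of $A(R)$ outside $T$, so $W=|E(A(R))|-(n-1)$. By Euler's formula for the connected plane graph $A(R)$ this is the number of faces minus $1$, that is, $W=I+\varphi-1$. Consider an interior lattice point at which $i$ horizontal and $j$ vertical walls end, $i,j\in\{0,1,2\}$. By~\eqref{eq:wall}, $i+j\ge1$, and the number of links at the point is $i+j-1$ if $ij=0$ and $(i-1)+(j-1)$ if $ij>0$. The sum of $i+j$ over all interior points is $2W-m_1$, so $L=2W-m_1-I-m_2$. A run of $\ell$ walls has $\ell-1$ links, hence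
\[
r=W-L=m_1+m_2+I-W=m_1+m_2-\varphi+1 .
\]

\emph{Step 2: $C\ge\kappa+m_1+m_2$.} Let $C_p$ be the number of empty pairs whose corner is the lattice point $p$, so that $C=\sum_pC_p$. We compare $C_p$ with the contribution of $p$ to $\kappa+m_1+m_2$, according to the cells of $R$ that contain $p$.
\begin{itemize}
\item One cell. Both sides at $p$ are boundary sides, so $C_p=1$, and $p$ contributes $1$ to $\kappa$ only.
\item Two cells meeting diagonally. There is no interior side at $p$, and $p$ contributes $0$.
\item Two cells sharing a side. If this side is a wall, $p$ contributes $1$ to $m_1$ and $C_p=2$; otherwise it contributes $0$.
\item Three cells. There are two interior sides at $p$, both belonging to the middle cell, and each outer cell has one of them and one boundary side at $p$. If exactly one is a wall, the outer cell at this wall gives an empty pair, so $C_p=1$; if both are walls, $C_p=3\ge2$.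
\item Four cells. These correspond to the choices of a horizontal and a vertical side at $p$, so $C_p=ij$, which is at least $1$ when $p$ is counted in $m_2$.
\end{itemize}
In each case $C_p$ is at least the contribution of $p$. The two steps give the first claim, and \eqref{eq:2C} gives the second.
\end{proof}

For a single cell, $\kappa=4$, $r=0$, $\varphi=1$, and the bound $4$ is exact. For the tree in Figure~\ref{fig:small}, $\kappa=4$, $r=\varphi=1$, and the bound is $6$ against the true value $8$; the loss occurs where the wall meets a straight piece of boundary.

In Proposition~\ref{prop:lower} each convex corner and each run costs $2$ turns. To charge $4$ turns per strip we arrange one convex corner and one run per strip. Convex corners are a feature of $R$: in a family of parallel strips whose lengths alternate, every longer strip has two of them at its tip. Runs depend on $T$, and are forced as follows.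

\begin{lemma}\label{lem:zone}
Let $Z=\mathcal X\times\mathcal Y$ be a nonempty product set of interior lattice points. Then either for each $X\in\mathcal X$ some vertical run on the line $x=X$ meets $Z$, or for each $Y\in\mathcal Y$ some horizontal run on the line $y=Y$ meets $Z$. In particular at least $\min(|\mathcal X|,|\mathcal Y|)$ runs meet $Z$.
\end{lemma}

\begin{proof}
If for some $X$ no vertical run meets $\{X\}\times\mathcal Y$, then by~\eqref{eq:wall} a horizontal wall ends at each point $(X,Y)$, $Y\in\mathcal Y$.
\end{proof}

So a family of parallel strips that are long compared with their number forces about one run per strip, whichever direction the tree prefers. What remains is to make sure that one run cannot serve several families, and by~\eqref{eq:inside} this is done by leaving cells out of the region.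

\section{The region $R_{a,g}$ and its non-regular tour}\label{sec:region}

\subsection*{The region}
Let $a\ge1$, $g\ge2$, $q=g+2$, $s=a(g+1)+1$ and $K=4(q+s)$. Cells are named by their centers $(x,y)$ with $x\in\mathbb Z$, $y\in\mathbb Z+\frac12$, so lattice points are the points $(X,Y)$ with $X\in\mathbb Z+\frac12$, $Y\in\mathbb Z$. The region is symmetric in both coordinate axes; Figure~\ref{fig:region} shows one quadrant. The base cells form a ring made of two flat pieces, in the rows $y=\pm(s+\frac12)$, and four staircases with $s$ steps each. Vertical strips point outward and horizontal strips point into the ring.

\begin{figure}[ht]
\centering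
\begin{tikzpicture}[scale=0.72]
\draw[dashed,gray] (0,-0.5)--(0,9.6) (-1,0)--(11.2,0);
\foreach \x/\b/\t in {0/5.5/8.5,1/5.5/7.5,2/5.5/8.5,3/5.5/7.5,4/5.5/8.5,5/5.5/7.5,6/4.5/8.5,7/3.5/7.5,8/2.5/8.5,9/1.5/7.5,10/0.5/8.5}{
 \fill[gray!25] (\x-0.5,\b-0.5) rectangle (\x+0.5,\b+0.5);
 \draw[gray] (\x-0.5,\b-0.5) rectangle (\x+0.5,\t+0.5);
 \draw[thick] (\x-0.25,\b-0.25)--(\x-0.25,\t+0.25)--(\x+0.25,\t+0.25)--(\x+0.25,\b-0.25);}
\foreach \y/\e/\f in {4.5/5/5,3.5/3/6,2.5/2/7,1.5/3/8,0.5/9/9}{
 \fill[gray!25] (\f-0.5,\y-0.5) rectangle (\f+0.5,\y+0.5);
 \draw[gray] (\e-0.5,\y-0.5) rectangle (\f+0.5,\y+0.5);
 \draw[thick] (\f+0.25,\y+0.75)--(\f+0.25,\y+0.25)--(\e-0.25,\y+0.25)--(\e-0.25,\y-0.25)--(\f+0.75,\y-0.25);}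
\foreach \x in {0,...,4} \draw[thick] (\x+0.25,5.25)--(\x+0.75,5.25);
\draw[thick] (-0.7,5.25)--(-0.25,5.25) (10.25,0.25)--(10.25,-0.3);
\foreach \x in {0,...,9} \foreach \y in {6,7} \fill (\x+0.5,\y) circle (0.07);
\foreach \x in {3.5,4.5} \foreach \y in {2,3} \fill (\x,\y) circle (0.07);
\foreach \x in {0,...,10} \draw[fill=white] (\x+0.5,9) circle (0.09);
\foreach \x/\y in {2.5/4,1.5/3,1.5/2,2.5/1} \draw[fill=white] (\x,\y) circle (0.09);
\end{tikzpicture}
\caption{The part $x\ge 0$, $y>0$ of the region $R_{1,3}$ (here $q=s=5$); the region is symmetric in the two dashed axes. Gray rectangles are the strips, shaded cells their base cells, and the thick path is the non-regular tour of the doubled region. The vertical strips are drawn shortened, with $K=2$ in place of $K=40$. Open circles are the convex corners counted in the proof; black dots are the zones of interior lattice points that force runs.}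
\label{fig:region}
\end{figure}

\emph{Vertical strips.} For $|x|\le q+s$ let
\[
b(x)=\begin{cases}s+\frac12,&|x|\le q,\\[2pt] q+s+\frac12-|x|,&|x|\ge q,\end{cases}
\qquad
t(x)=\begin{cases}s+K+\frac32,&x\equiv q+s\pmod 2,\\[2pt] s+K+\frac12,&\text{otherwise.}\end{cases}
\]
Columns with $x\equiv q+s\pmod 2$ are \emph{tall}. Let $V_x^+=\{(x,y):b(x)\le y\le t(x)\}$ with base cell $(x,b(x))$, and let $V_x^-$ be its mirror image under $y\mapsto-y$.

\emph{Horizontal strips.} For a row $y$ with $|y|\le s-\frac12$ let $j(y)=s+\frac12-|y|\in\{1,\dots,s\}$ and $f(y)=q+j(y)-1$. The row is \emph{bare} if $j(y)\equiv1\pmod{g+1}$; in particular the rows with $j=1$ and $j=s$, that is $y=\pm(s-\frac12)$ and $y=\pm\frac12$, are bare. In a bare row put $e(y)=f(y)$. In a non-bare row put $e(y)=2$ or $3$ according as $|y|-\frac12$ is even or odd; here $f(y)\ge q+1\ge5$. Let $H_y^+=\{(x,y):e(y)\le x\le f(y)\}$ with base cell $(f(y),y)$, and let $H_y^-$ be its mirror image under $x\mapsto-x$. In a bare row these strips are single cells, still regarded as horizontal.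

Let $R=R_{a,g}$ be the union of all strips. In a row with $|y|\ge s+\frac12$ there are only cells of vertical strips. In a row with $|y|\le s-\frac12$ a cell of a vertical strip satisfies $|y|\ge b(x)$, hence $|x|\ge q+s+\frac12-|y|=f(y)+1$, while a cell of $H_y^\pm$ satisfies $2\le e(y)\le|x|\le f(y)$. So the strips are pairwise disjoint, and
\begin{align}
&\text{every cell of $R$ in a bare row $y$ has } |x|\ge f(y)\ge q\ge4,\label{eq:bare}\\
&\text{every cell of $R$ in a non-bare row $y$ has } |x|\ge e(y)\ge2.\label{eq:nonbare}
\end{align}
In particular no cell with $|x|\le1$ and $|y|\le s-\frac12$ is in $R$. There are $2(2(q+s)+1)$ vertical and $4s$ horizontal strips, in total $M=4q+8s+2$. That $R$ is connected will be seen below.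

\subsection*{The tour}
The quarters of a strip with $\ell$ cells form a $2\times2\ell$ rectangle, and all of them lie on its perimeter cycle. The two \emph{base quarters} of a strip are the quarters of the base cell at the short side of the rectangle: SW, SE for $V_x^+$; NW, NE for $V_x^-$; NE, SE for $H_y^+$; NW, SW for $H_y^-$. Removing from the perimeter cycle the edge between the base quarters leaves a path through all quarters of the strip whose ends are the base quarters. Take these $M$ paths and add the following edges, called \emph{connections}, together with all their images under $x\mapsto-x$ and $y\mapsto-y$.
\begin{enumerate}
\item[(i)] For $-q\le x<q$: SE of $(x,s+\frac12)$ to SW of $(x+1,s+\frac12)$. With images, $4q$ edges.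
\item[(ii)] For $j=1,\dots,s$ and $y=s+\frac12-j$: the vertical edge from SE of $(q+j-1,y+1)$ to NE of $(q+j-1,y)$, and the horizontal edge from SE of $(q+j-1,y)$ to SW of $(q+j,y)$. With images, $8s$ edges.
\item[(iii)] SE of $(q+s,\frac12)$ to NE of $(q+s,-\frac12)$. With its image, $2$ edges.
\end{enumerate}
Each connection joins adjacent quarters. In (ii) the three cells are the base cells of $V^+_{q+j-1}$, $H_y^+$ and $V^+_{q+j}$, because $b(q+j-1)=s+\frac32-j=y+1$, $f(y)=q+j-1$ and $b(q+j)=y$.

Every base quarter lies on exactly one connection. By symmetry it suffices to treat $V_x^+$ with $x\ge0$ and $H^+_y$ with $y>0$. For $V_x^+$ the SW quarter is served by (i) if $x\le q$ and by the horizontal edge of (ii) with $j=x-q$ if $x>q$; the SE quarter is served by (i) if $x<q$, by the vertical edge of (ii) with $j=x-q+1$ if $q\le x<q+s$, and by (iii) if $x=q+s$. For $H_y^+$ the NE and SE quarters are served by the vertical and the horizontal edge of (ii) with $j=j(y)$.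

The connections join consecutive strips in the cyclic sequence
\begin{multline*}
V^+_{-q},\dots,V^+_q,\ H^+_{s-1/2},V^+_{q+1},H^+_{s-3/2},V^+_{q+2},\dots,H^+_{1/2},V^+_{q+s},\\
V^-_{q+s},H^+_{-1/2},V^-_{q+s-1},\dots,H^+_{-(s-1/2)},\ V^-_q,\dots,V^-_{-q},\ \dots,
\end{multline*}
which continues along the mirror image of the right-hand staircases back to $V^+_{-q}$ and contains every strip once. Consecutive base cells are neighbors, so they form a cycle $D_0$ of $A(R)$, and $R$ is connected. Each strip is entered at one base quarter and left at the other, so the paths and connections form a tour $Q$ of $P=2R$.

\begin{proposition}\label{prop:Q}
The tour $Q$ is not regular and has $16q+24s+4$ turns.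
\end{proposition}

\begin{proof}
The block side between $(0,s+\frac12)$ and $(1,s+\frac12)$ is crossed by one edge of $Q$ only, the connection of type~(i), so $Q$ is not regular. In each strip the two quarters at the short side opposite the base quarters are turns, and the other quarters of the path, apart from its ends, are straight. A base quarter has one edge along its strip and one connection, so it is a turn exactly when the connection is perpendicular to the strip. A connection of type (i) is horizontal and joins two vertical strips: $2$ turns. A connection of type (ii) joins a horizontal and a vertical strip, so it is perpendicular to exactly one of them: $1$ turn. A connection of type (iii) is vertical and joins two vertical strips: no turn. The total is $2M+2\cdot4q+8s=16q+24s+4$.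
\end{proof}

\section{Regular tours of $2R_{a,g}$}\label{sec:count}

Let $T$ be any spanning tree of $A(R)$, $R=R_{a,g}$. We bound the three quantities in Proposition~\ref{prop:lower}.

The non-bare rows fall into sets of $g$ consecutive rows: for each sign of $y$ and each $k=0,\dots,a-1$, the rows with $k(g+1)+2\le j(y)\le k(g+1)+g+1$. The two rows adjacent to such a set have $j=k(g+1)+1$ and $j=(k+1)(g+1)+1$, so they are bare. A \emph{group} consists of the $g$ horizontal strips in such a set of rows on one side, $x>0$ or $x<0$. There are $4a$ groups.

\subsection*{Special faces: $\varphi\ge2$}
The origin lies only in the grid cells $(0,\pm\frac12)$, which are not in $R$. So it is not on the drawing of $A(R)$, and not in the unit square face around an interior lattice point, since such a face is covered by cells of $R$. Hence its face is special. The ray $\{x=0,\ y>0\}$ meets the cycle $D_0$ of base cells only at $(0,s+\frac12)$, where it crosses a horizontal piece of $D_0$. So the origin is inside $D_0$, and its face is not the unbounded one.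

\subsection*{Convex corners: $\kappa\ge4(q+s)+4+4a(g+1)$}
There are $q+s+1$ tall columns, including $x=\pm(q+s)$. The two upper corners of the tip of a tall $V_x^+$ lie in no other cell of $R$, because the columns $x\pm1$ are shorter or absent. With the mirror images this gives $4(q+s+1)$ convex corners.

Consider a group with $x>0$, a row $y$ in it, and an adjacent row $y'=y\pm1$. The west corner of the tip $(e(y),y)$ on the side of $y'$ lies in the grid cells
\[
(e(y),y),\qquad (e(y)-1,y),\qquad (e(y),y'),\qquad (e(y)-1,y').
\]
The second is not in $R$ by~\eqref{eq:nonbare}, since $1\le e(y)-1<e(y)$. The last two are not in $R$ if $y'$ is bare, by~\eqref{eq:bare} and $e(y)\le3$; this is where $g\ge2$, that is $q\ge4$, is used. They are also not in $R$ if $y'$ is in the group and $e(y)=2$, $e(y')=3$, by~\eqref{eq:nonbare}. The first case occurs twice per group, at the top and at the bottom row. Since $e$ alternates between $2$ and $3$, the second case occurs once for each of the $g-1$ pairs of adjacent rows. So each group has at least $g+1$ convex corners. A convex corner determines its cell, so all points counted are distinct.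

\subsection*{Runs: $r\ge4(q+s)-2+4a(g-1)$}
We apply Lemma~\ref{lem:zone} to several \emph{zones} and then show that no run is counted twice.

\emph{Outer zones.} Let $Z^+$ be the set of lattice points with $|X|\le q+s-\frac12$ and $s+1\le Y\le s+K$, and $Z^-$ its mirror image. The cells around a point of $Z^+$ have $|x|\le q+s$ and $s+\frac12\le y\le s+K+\frac12$; they are in $R$ because $b(x)\le s+\frac12$ and $t(x)\ge s+K+\frac12$. So these points are interior. Each of $Z^\pm$ has $2(q+s)$ columns and $K$ rows. We claim that at least $4(q+s)-2$ runs meet $Z^+\cup Z^-$.

If the second alternative of Lemma~\ref{lem:zone} holds for $Z^+$ or for $Z^-$, there are $K=4(q+s)$ such runs; the height $K$ was chosen for this purpose. Otherwise each of the $2(q+s)$ vertical lines carries a run meeting $Z^+$ and a run meeting $Z^-$. If these coincide on the line $x=X$, the run passes through $(X,0)$, which is then interior by~\eqref{eq:inside}. For $\frac12\le X\le q+s-\frac32$ this point is a corner of the cell $(X-\frac12,\frac12)$, which lies in a bare row and has $0\le x\le q+s-2<f(\frac12)$, so it is not in $R$ by~\eqref{eq:bare}. By symmetry, coincidence is possible only for $X=\pm(q+s-\frac12)$, and at least $2\cdot2(q+s)-2$ distinct runs remain.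

\emph{Group zones.} For a group with $x>0$ and rows $y_1>\dots>y_g$, let its zone be the set of lattice points with $X\in\{\frac72,\dots,q-\frac12\}$ and $y_g<Y<y_1$. It has $q-3=g-1$ columns and $g-1$ rows; the choice $q=g+2$ makes it square. The cells around its points have $3\le x\le q$ and lie in rows of the group, where $e\le3$ and $f\ge q+1$; so the points are interior. Zones of groups with $x<0$ are the mirror images. By Lemma~\ref{lem:zone}, at least $g-1$ runs meet each group zone.

\emph{A run that meets a group zone meets no other zone.} By symmetry let the group have $x>0$ and rows $y_1>\dots>y_g$; these satisfy $|y_i|\le s-\frac32$.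

Let the run be horizontal, at height $Y$ with $y_g<Y<y_1$. Then $|Y|\le s-2$, so the run misses $Z^\pm$, and it misses the zones of the other groups with $x>0$, which use other heights. To reach a zone with $x<0$ it would pass through $(\frac12,Y)$. This point is a corner of the cell $(0,Y+\frac12)\notin R$, so it is not interior, contrary to~\eqref{eq:inside}.

Let the run be vertical, on the line $x=X$ with $\frac72\le X\le q-\frac12$; it misses all zones of groups with $x<0$. The point $(X,y_1+\frac12)$ is a corner of the cell $(X-\frac12,y_1+1)$ and the point $(X,y_g-\frac12)$ is a corner of $(X-\frac12,y_g-1)$. These cells lie in bare rows and have $3\le x\le q-1$, so they are not in $R$ by~\eqref{eq:bare}. By~\eqref{eq:inside} the run stays within $y_g-\frac12\le Y\le y_1+\frac12$. This interval lies in $[-(s-1),s-1]$ and contains no height used by the zone of another group with $x>0$, so the run meets no other zone.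

Adding the counts for $Z^+\cup Z^-$ and for the $4a$ group zones gives the bound on $r$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The three bounds give
\begin{align*}
\kappa+r+\varphi&\ge\bigl[4(q+s)+4+4a(g+1)\bigr]+\bigl[4(q+s)-2+4a(g-1)\bigr]+2\\
&=8(q+s)+8ag+4,
\end{align*}
so by Proposition~\ref{prop:lower} every regular tour has at least $16(q+s)+16ag+2$ turns. The non-regular tour $Q$ has $16q+24s+4$ turns by Proposition~\ref{prop:Q}. The difference is $16ag-8s-2=16ag-8a(g+1)-10=8a(g-1)-10$. For $(a,g)=(1,3)$ we have $q=s=5$, and the numbers are $80+120+4=204$ and $160+48+2=210$. Whenever the difference is positive, that is, whenever $a(g-1)\ge2$, no minimum-turn tour of $P$ is regular, and $\tau_{\mathrm{reg}}(P)-\tau(P)\ge8a(g-1)-10$, which is unbounded.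
\end{proof}

\begin{remark}\label{rem:ledger}
The difference can be read off staircase by staircase. A group together with one adjacent bare row accounts for $g+1$ steps, hence for $g+1$ horizontal and $g+1$ vertical strips, on which $Q$ spends $6(g+1)$ turns. The lower bound charges $4(g+1)$ to the vertical strips and $2(g+1)+2(g-1)=4g$ to the group, and nothing to the bare strip. The gain is $2(g-1)$ per group, or $8a(g-1)$ in total. Bare rows thus cost something, but they confine vertical runs to a single group, and this allows $s$ to grow while the flat parts of the ring, where nothing is gained, keep the fixed width $2q+1$. With a single group per quadrant, $a=1$ and $q=s=g+2$, the ratio of the two numbers in Theorem~\ref{thm:A} tends only to $\frac{48}{40}=\frac65$ as $g\to\infty$.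
\end{remark}

\section{The ratio of $\tau_{\mathrm{reg}}$ to $\tau$}\label{sec:ratio}

To bound $\tau_{\mathrm{reg}}$ in terms of $\tau$ we need a lower bound on the turns of \emph{arbitrary} tours in terms of the structure of $R$. It is obtained by dropping the requirement that $G$ be a tree. Let
\[
\mu=\min_G\operatorname{cost}(G),
\]
the minimum over all subgraphs $G$ of $A(R)$ that contain all vertices. We show that $\mu\le\tau(P)$, and then repair an optimal $G$ into a spanning tree at a controlled price.

The point of the relaxation is that $\mu$ is a minimum cut. By Lemma~\ref{lem:block}, the cost counts corners at which a vertical and a horizontal side are in the same state, crossed or uncrossed; if the state is read oppositely for the two directions, it counts corners at which two labels differ. We use the edge form of Menger's theorem: if $\mathcal A,\mathcal B$ are disjoint vertex sets of a finite graph, the largest number of pairwise edge-disjoint paths from $\mathcal A$ to $\mathcal B$ equals the least number of edges \emph{cut} by $U$, that is, having exactly one end in $U$, over all vertex sets $U$ with $\mathcal A\subseteq U$ and $U\cap\mathcal B=\emptyset$.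

\begin{lemma}\label{lem:mu}
Every $2$-factor of $A(P)$, and hence every tour of $P$, has at least $\mu$ turns.
\end{lemma}

\begin{proof}
\emph{The side graph.} For a region $R$ let $\Sigma(R)$ be the graph whose vertices are the sides of the cells of $R$, with one edge for each pair (cell, corner) joining the two sides of the cell at that corner. Draw a vertex as the midpoint of the side and an edge as a straight segment; each cell then contains a diamond of four edges. Let $\mathcal A$ and $\mathcal B$ be the sets of vertical and of horizontal boundary sides. For a subgraph $G$ of $A(R)$ let $U_G$ consist of the uncrossed vertical sides and the crossed horizontal sides. Since boundary sides are uncrossed and interior sides may be crossed independently, $G\mapsto U_G$ is a bijection onto the sets $U$ with $\mathcal A\subseteq U$, $U\cap\mathcal B=\emptyset$. An edge of $\Sigma(R)$ joins a vertical and a horizontal side, and it is cut by $U_G$ exactly when these are both crossed or both uncrossed. So $U_G$ cuts $\operatorname{cost}(G)$ edges by Lemma~\ref{lem:block}, and Menger's theorem gives $\mu$ edge-disjoint paths from $\mathcal A$ to $\mathcal B$ in $\Sigma(R)$.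

\emph{Lifting to $\Sigma(P)$.} Each side of a cell of $R$ consists of two \emph{halves}, which are vertices of $\Sigma(P)$. Place a block at $[0,2]^2$, with quarters of side $1$. It contains $16$ edges of $\Sigma(P)$. The eight edges of slope $-1$ lie on the lines $x+y=\frac72,\frac52,\frac32,\frac12$, which contain $1,3,3,1$ of them, and on each line they form a path. The path on $x+y=\frac72$ joins $(2,\frac32)$ to $(\frac32,2)$, and the path on $x+y=\frac52$ joins $(2,\frac12)$ through $(\frac32,1)$ and $(1,\frac32)$ to $(\frac12,2)$. So these two paths match the two halves of the east side with the two halves of the north side; assign them to the edge of $\Sigma(R)$ at the NE corner of the cell. The reflection $(x,y)\mapsto(2-x,2-y)$ carries them to the paths on $x+y=\frac12$ and $x+y=\frac32$, which we assign to the SW corner, and the reflection $x\mapsto2-x$ carries all four to the paths of slope $+1$, assigned to the NW and SE corners. Every edge of $\Sigma(P)$ now lies on exactly one assigned path. Given a path $\sigma_0,\dots,\sigma_m$ in $\Sigma(R)$ from $\mathcal A$ to $\mathcal B$, start at either half of $\sigma_0$ and follow the assigned paths; at each step the two walks stand at the two different halves of $\sigma_i$. The $\mu$ paths thus yield $2\mu$ pairwise edge-disjoint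 walks in $\Sigma(P)$, each from a vertical boundary side of $P$ to a horizontal one.

\emph{Counting.} Let $\Phi$ be a $2$-factor of $A(P)$, and let $U$ consist of the vertical sides of quarters not crossed by $\Phi$ and the horizontal sides crossed by $\Phi$. As before, an edge of $\Sigma(P)$ is cut by $U$ exactly when its two sides are both crossed or both uncrossed. In a quarter where $\Phi$ goes straight, two opposite sides are crossed and no edge is cut; in a quarter where it turns, two adjacent sides are crossed, and the edges at their common corner and at the opposite corner are cut. So $U$ cuts twice as many edges as $\Phi$ has turns. Each of the $2\mu$ walks starts in $U$ and ends outside $U$, so it contains a cut edge, and these edges are distinct. Hence $\Phi$ has at least $\mu$ turns.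
\end{proof}

For a single cell, $\Sigma(R)$ is a $4$-cycle, its four edges are the four paths, and their eight lifts use all $16$ edges of $\Sigma(P)$; the bound $\mu=4$ is attained by the only tour, and so is the bound $\frac32\cdot4-2=4$ of Theorem~\ref{thm:B}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Upper bound.} Let $G$ have cost $\mu$, with $k$ components and cycle rank $z$. A cycle in a grid graph is a cyclic sequence of maximal straight pieces, alternately horizontal and vertical, and its turns are the ends of the pieces. Since the total displacement is zero, some horizontal piece goes east and another goes west; so there are at least four pieces and at least $4$ turns. By Lemma~\ref{lem:cycles},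
\begin{equation}\label{eq:mu4}
\mu\ge4(k+z).
\end{equation}
We change $G$ into a spanning tree in $z+(k-1)$ steps, each raising the cost by at most $2$. By~\eqref{eq:change} an arbitrary step could cost $4$; the edge has to be chosen so that one of its ends contributes nothing positive.

\emph{Removing cycles.} While the graph has a cycle, take a cell $c$ at which this cycle turns, and delete the horizontal edge $cc'$ of the cycle at $c$. Since $v(c)\ge1$, the cost changes by $(2-2v(c))+(2-2v(c'))\le0+2$. The components are unchanged and the cycle rank drops by $1$, so this is done $z$ times.

\emph{Joining components.} While the forest is disconnected, there are neighboring cells $c,c'$ in different components, because $A(R)$ is connected. After a rotation we may assume that they lie in one row. As long as both have an edge to the north, replace them by their northern neighbors, which are again adjacent in one row and lie in the same two components. Since $R$ is finite, this stops, with say $c$ having no edge to the north, so $v(c)\le1$. Add the edge $cc'$. The cost changes by $(2v(c)-2)+(2v(c')-2)\le0+2$, and no cycle is created. This is done $k-1$ times.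

The resulting spanning tree has cost at most $\mu+2(k+z)-2$. By~\eqref{eq:mu4} and Lemma~\ref{lem:mu},
\[
\tau_{\mathrm{reg}}(P)\le\mu+\tfrac{\mu}{2}-2\le\tfrac32\,\tau(P)-2 .
\]

\emph{Lower bound.} For $P=2R_{a,g}$, Theorem~\ref{thm:A} gives
\[
\frac{\tau_{\mathrm{reg}}(P)}{\tau(P)}\ge\frac{16q+16s+16ag+2}{16q+24s+4}.
\]
For fixed $g$ and $a\to\infty$, the number $q$ is constant and $s/a\to g+1$, so the right side tends to
\[
\frac{16(g+1)+16g}{24(g+1)}=\frac43-\frac{2}{3(g+1)} .
\]
Given $\varepsilon>0$, choose $g\ge2$ with $\frac{2}{3(g+1)}<\varepsilon$ and then $a$ so large that the ratio exceeds $\frac43-\varepsilon$.
\end{proof}

\begin{thebibliography}{1}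

\bibitem{Beluhov}
Nikolai Beluhov, \emph{Minimum-Turn Tours of Even Polyominoes}, arXiv:2504.11282 (2025).

\end{thebibliography}
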